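# Acquaintance chains of random walkers on vertex-transitive graphs

## 1. Walkers on two vertices

Take the graph $K_2$ with vertices $a,b$. At time $0$ put an independent $\mathrm{Poisson}(1)$ number of walkers at each vertex. At each time unit every walker, independently of the others, stays put with probability $\frac12$ and crosses the edge with probability $\frac12$. Two walkers become acquainted when they stand at the same vertex at the same time. How long does it take until any two walkers are linked by a chain of acquaintances?

Let $N\sim\mathrm{Poisson}(2)$ be the number of walkers. Given $N$, the starting positions are independent and uniform on $\{a,b\}$, and after each step the positions are again independent and uniform, whatever happened before. Suppose $N\ge 2$ and write $x=2^{1-N}$.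

At time $0$ everybody is linked exactly when all walkers start at the same vertex, which has probability $2\cdot 2^{-N}=x$. Otherwise the walkers form two classes $A$ and $B$, those who started at $a$ and those who started at $b$. At a later time, $A$ and $B$ remain unlinked only if all of $A$ stands at one vertex and all of $B$ at the other, which again has probability $x$. So if $\mathrm{SC}$ is the first time at which everybody is linked,
$$\Pr[\mathrm{SC}>t\mid N]=(1-x)x^t,\qquad \mathbb E[\mathrm{SC}\mid N]=\sum_{t\ge0}(1-x)x^t=1 .$$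
For $N\le1$ there is nothing to link and $\mathrm{SC}=0$. Hence $\mathbb E[\mathrm{SC}]=\Pr[N\ge2]=1-3e^{-2}\approx0.594$.

The example carries one warning. If $N=4$ and two walkers start at each vertex, then everybody has an acquaintance at time $0$, yet $\mathrm{SC}\ge1$. Having acquaintances is not the same as being linked.

On a large graph no such calculation is possible. We ask instead for the order of magnitude of $\mathbb E[\mathrm{SC}]$ on a symmetric graph, in terms of something computable from return probabilities of a single walk.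

## 2. The model, the time $s_*$, and the theorems

Graphs are finite, simple and connected, $n=|V|\ge2$, and $\log$ is natural.

**Definition (model).** Let $d_v$ be the degree of $v$, $\pi_v=d_v/(2|E|)$ and $\bar\pi=|V|\pi$. At time $0$ there are $N_v\sim\mathrm{Poisson}(\bar\pi_v)$ walkers at $v$, independently over $v\in V$. They perform independent lazy simple random walks, simultaneously at times $0,1,2,\dots$: from $v$, stay with probability $\frac12$, and move to each neighbor of $v$ with probability $\frac1{2d_v}$. Two walkers have met by time $t$ if they occupy the same vertex at some integer time $t_0\in[0,t]$; after meeting they walk on independently. Being related by time $t$ is the equivalence relation generated by having met by time $t$. The *social connectivity time* $\mathrm{SC}(G)$ is the smallest integer $t\ge 0$ such that all walkers are related by time $t$; it is $0$ if there is at most one walker.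

**Definition (the time $s_*$).** Let $P$ be the transition matrix of the lazy walk. For integers $t\ge0$,
$$\kappa_t:=\min_{v}\sum_{i=0}^tP^{2i}(v,v),\qquad s_*(G):=\min\Big\{t\ge 0:\ \frac{t+1}{\kappa_{t+1}}>\frac1{32}\log n\Big\}.$$

*Example: $K_2$.* Here $P^k(v,v)=\frac12$ for $k\ge1$, so $\kappa_t=1+\frac t2$. At $t=0$ we have $\frac1{\kappa_1}=\frac23>\frac{\log2}{32}$, so $s_*(K_2)=0$. Since $\mathbb E[\mathrm{SC}]\approx0.594$ is positive, one must compare $\mathbb E[\mathrm{SC}]$ with $s_*+1$, not with $s_*$.

*Example: $K_n$.* The matrix $P$ has eigenvalue $1$ once and $\beta=\frac{n-2}{2(n-1)}\in[0,\frac12]$ with multiplicity $n-1$, so $P^k(v,v)=\frac1n+(1-\frac1n)\beta^k$ and $1\le\kappa_t\le\frac{t+1}n+\frac43$. Since $\kappa_t\ge1$, the condition defining $s_*$ forces $s_*+1>\frac{1}{32}\log n$. If $t+2\le n$ then $\kappa_{t+1}\le\frac73$ and $\frac{t+1}{\kappa_{t+1}}\ge\frac37(t+1)$; the choice $t=\lfloor\frac7{96}\log n\rfloor$ satisfies $t+2\le n$ and gives $s_*\le\frac7{96}\log n$. So $s_*(K_n)+1$ has the order of $\log n+1$.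

A graph is *vertex transitive* if its automorphism group acts transitively on $V$. Two facts may be used.

* (i) There are absolute constants $c,C>0$ such that for every connected regular $G$ with $|V|\ge 2$, $\Pr[\mathrm{SC}(G)<s_*(G)]\le C\exp\big(-c\sqrt{n}\,(\log n)^{-4}\big)$.
* (ii) For the $n$-cycle, $s_*(\mathrm C_n)=\Theta((\log n)^2)$. Moreover there are constants $C,C',C''>0$ with $C s_*(\mathrm C_n)\ge C'(\log n)^2$ and $\Pr[\mathrm{SC}(\mathrm C_n)>Cs_*(\mathrm C_n)]\le C''/n$.

Only (i) enters below. Comparing (ii) with $K_n$ shows that $s_*$ genuinely depends on the graph. The question, posed as a conjecture in Itai Benjamini and Jonathan Hermon, "Rapid social connectivity", arXiv:1608.07621 (2016), is whether $\mathbb E[\mathrm{SC}(G)]$ and $s_*(G)+1$ always agree up to a universal factor on vertex-transitive graphs. They do.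

For a $d$-regular graph put
$$H(k):=\max_vP^k(v,v),\qquad K_\ell:=\sum_{k=0}^\ell H(k),\qquad f(\ell):=\frac{\ell+1}{K_\ell}.$$
For a set $S$ of vertices let $\partial S$ be the set of edges between $S$ and $S^c$. The *edge-connectivity* $\lambda=\lambda(G)$ is the minimum of $|\partial S|$ over nonempty proper $S\subset V$. Singletons show $\lambda\le d$. Put $\theta:=\lambda/d\in(0,1]$. For a cycle $\theta=1$. A regular graph can have $\theta<1$: subdivide one edge in each of two copies of $K_4$ and join the two new vertices. The result is $3$-regular with a bridge, so $\theta=\frac13$.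

**Theorem 1.** For every connected $d$-regular $G$ and every integer $\ell\ge1$,
$$\Pr[\mathrm{SC}(G)>3\ell]\le10\,n\,e^{-\theta f(\ell)/1620}.$$

**Theorem 2.** There is a universal $C$ with
$$\frac1C\le\frac{\mathbb E[\mathrm{SC}(G)]}{s_*(G)+1}\le C$$
for every finite connected vertex-transitive $G$ with at least two vertices.

**Theorem 3.** For vertex-transitive $G$:

(a) For each $B>0$ there are $C_B,n_B$ with $\Pr[\mathrm{SC}(G)>C_B(s_*(G)+1)]\le10n^{-B}$ if $n\ge n_B$. With (i), $\mathrm{SC}(G)\in[s_*,C_B(s_*+1)]$ with probability at least $1-10n^{-B}-Ce^{-c\sqrt n(\log n)^{-4}}$.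

(b) For each integer $p\ge1$ there is $C_p$ with $C_p^{-1}(s_*+1)^p\le\mathbb E[\mathrm{SC}(G)^p]\le C_p(s_*+1)^p$.

(c) The constant $\frac1{32}$ is immaterial: for $a>0$ let $s^{(a)}:=\min\{t\ge0:\frac{t+1}{\kappa_{t+1}}>a\log n\}$. There are $C(a),n(a)$ such that $C(a)^{-1}\le\frac{s^{(a)}+1}{s_*+1}\le C(a)$ if $n\ge n(a)$. So Theorem 2 holds for such $n$ with $s^{(a)}$ in place of $s_*$.

The plan: Sections 3–7 prove Theorem 1, Sections 8–10 supply what is special to vertex-transitive graphs, and Sections 11–13 combine them.

## 3. Poisson paths and the function $f$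

From here to Section 7, $G$ is connected and $d$-regular. Then $\bar\pi_v=1$ for all $v$. With $\mathsf A$ the adjacency matrix, $P=\frac12(I+\mathsf A/d)$ is symmetric and doubly stochastic. The eigenvalues of $\mathsf A/d$ lie in $[-1,1]$, so those of $P$ lie in $[0,1]$. With an orthonormal eigenbasis $\varphi_j$ and eigenvalues $\lambda_j$, $P^k(v,v)=\sum_j\lambda_j^k\varphi_j(v)^2$ is nonincreasing in $k$, hence so is $H$. Thus $f(\ell)$, the reciprocal of the average of $H(0),\dots,H(\ell)$, is nondecreasing. As $H(0)=1$, we have $K_\ell\ge1$ and $f(\ell)\le\ell+1$. Finally $P^k$ is positive semidefinite, so by Cauchy–Schwarz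
$$P^k(y,z)\le\sqrt{P^k(y,y)P^k(z,z)}\le H(k)\qquad\text{for all }y,z. \tag{1}$$

**The path measure.** Fix $T\ge0$. Let $\mu$ be the measure on the finite set of sequences $X=(X_0,\dots,X_T)\in V^{T+1}$ given by
$$\mu(x)=\prod_{i<T}P(x_i,x_{i+1}).$$
It has mass $n$, and $\mu(X_s=z)=1$ for all $s,z$ because $P$ is doubly stochastic. Given $X_s=z$, past and future are independent, and since $P$ is symmetric the reversed past is a lazy walk too.

Each vertex starts with $\mathrm{Poisson}(1)$ walkers, and each walker then picks its path independently. By the marking property, the numbers $Z_x$ of walkers following the path $x$ are independent $\mathrm{Poisson}(\mu(x))$ variables. So the trajectories on $[0,T]$ form a Poisson process with intensity $\mu$. Two consequences will be used repeatedly.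

* Coloring walkers by independent fair coins gives two independent Poisson processes of intensity $\mu/2$.
* Mecke's formula: for a Poisson process with intensity $\rho$ on this finite path space and any $g\ge0$, the expected value of $\sum_wg(w,\text{the other walkers})$ over walkers $w$ equals $\sum_x\rho(x)\,\mathbb E[g(x,\text{all walkers})]$. This reduces to the identity $\mathbb E[Zg(Z-1)]=q\,\mathbb E[g(Z)]$ for $Z\sim\mathrm{Poisson}(q)$, which is the shift $k\,q^k/k!=q\cdot q^{k-1}/(k-1)!$.

How many walkers does a given trajectory meet? The next lemma bounds the mean from below.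

**Lemma 1.** Let $\gamma=(\gamma_a,\dots,\gamma_{a+\ell})$ be any deterministic vertex sequence with $[a,a+\ell]\subset[0,T]$. Then $\mu(\exists\, i\in[a,a+\ell]:X_i=\gamma_i)\ge f(\ell)$.

*Proof.* Since $\mu(X_i=\gamma_i)=1$, $\int\#\{i:X_i=\gamma_i\}\,d\mu=\ell+1$. Given that the first coincidence is at time $i$, the Markov property and (1) bound the conditional expected number of coincidences by
$$\sum_{j=i}^{a+\ell}P^{j-i}(\gamma_i,\gamma_j)\le\sum_{k=0}^\ell H(k)=K_\ell.$$
Hence $\ell+1\le\mu(\text{some coincidence})\,K_\ell$. $\square$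

*Remark.* For a constant path $\gamma\equiv v$ in a vertex-transitive graph the bound is sharp up to a factor $2$. Count visits to $v$ during $[0,2\ell]$: the mean is $2\ell+1$, and given a first visit at a time at most $\ell$ the conditional mean is at least $\sum_{k=0}^\ell P^k(v,v)=K_\ell$. So $\mu(X\text{ visits }v\text{ in }[0,\ell])\le(2\ell+1)/K_\ell\le2f(\ell)$.

**A first attempt.** By Lemma 1 and Mecke's formula, the expected number of walkers who meet nobody in $[0,\ell]$ is at most $ne^{-f(\ell)}$, since the number of walkers meeting a fixed path is Poisson with mean at least $f(\ell)$. So once $f(\ell)\ge2\log n$, with high probability everyone has an acquaintance. This explains the shape of $s_*$, but it does not finish: as the four walkers on $K_2$ showed, several groups may remain that have not been linked to each other. One must rule out every way of splitting the walkers into two unlinked parts.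

## 4. Connectivity of a Poisson multigraph from its cuts

There is no useful independence in a single family of walkers, since the groups and the links are made by the same people. So color the walkers $1$ and $2$ by fair coins, let color $1$ form groups, and let the independent color-2 walkers act as edges between groups. Suppose we can show that for every split of the $\nu$ groups into two parts, the mean number of color-2 walkers linking the parts is at least $W$. For one split, failure has probability at most $e^{-W}$. There are $2^{\nu-1}-1$ splits, so a union bound gives about $2^{\nu-1}e^{-W}$. This is useless here: $W$ will be a multiple of $\log n$, while nothing we know keeps $\nu$ below order $n$. The next lemma replaces $2^{\nu-1}$ by $\nu$, at the price of half the exponent.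

**Lemma 2.** Let a random multigraph on a finite vertex set of size $\nu\ge1$ have independent $\mathrm{Poisson}(q_{ij})$ edge multiplicities. Suppose $q(U,U^c):=\sum_{i\in U,j\notin U}q_{ij}\ge W$ for every nonempty proper subset $U$. Then it is disconnected with probability at most $\nu e^{-W/2}$.

*Proof.* If $W\le0$ the bound is at least $1$; let $W>0$. Let edges $ij$ arrive as independent Poisson processes of rate $q_{ij}$ and run them during $[0,1]$; at time $1$ the multigraph has the required law. Start with no edges and $\nu$ components. When there are $j\ge2$ components, edges between different components arrive at total rate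
$$\frac12\sum_{U\text{ component}}q(U,U^c)\ge\frac{jW}2,$$
and each such arrival lowers the number of components by exactly one. The waiting time with $j$ components is, given the past, exponential with rate at least $jW/2$. So the connection time is stochastically dominated by $\sum_{j=2}^\nu\mathcal E_j$ with independent $\mathcal E_j\sim\mathrm{Exp}(jW/2)$, hence also by $\sum_{j=1}^\nu\mathcal E_j$.

That last sum has the law of the maximum of $\nu$ i.i.d. $\mathrm{Exp}(W/2)$ clocks: the first of the $\nu$ clocks rings after an $\mathrm{Exp}(\nu W/2)$ time, then by lack of memory the next rings after an $\mathrm{Exp}((\nu-1)W/2)$ time, and so on. The maximum exceeds $1$ with probability at most $\nu e^{-W/2}$. $\square$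

## 5. Two colors, clusters, and three good events

We begin the proof of Theorem 1. Let $T=3\ell$ and $f=f(\ell)$. Color the walkers as above: the two color classes are independent Poisson processes of intensity $\mu/2$.

**Definition (clusters and labels).** Let $\mathcal C$ be the set of *clusters*, the equivalence classes of color-1 walkers generated by meetings among color-1 walkers in $[0,3\ell]$. If color-1 walkers stand at $z$ at time $s$, they all belong to one cluster, called $\mathrm{lab}(z,s)$. For a path $\gamma$ on $[0,3\ell]$ let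

* $F^-(\gamma)=\mathrm{lab}(\gamma_s,s)$ for the largest $s\in[0,\ell]$ with $(\gamma_s,s)$ occupied by color $1$,
* $F^+(\gamma)=\mathrm{lab}(\gamma_s,s)$ for the smallest $s\in[2\ell,3\ell]$ with $(\gamma_s,s)$ occupied by color $1$,

undefined if there is no such $s$.

*Example.* On $K_2$ with $\ell=1$, let the color-1 walkers be $w_1$, who stays at $a$ at times $0,1,2,3$, and $w_2$, who stays at $b$. They form two clusters. For $\gamma=(a,b,a,a)$ we look at time $1$ for $F^-$ and at time $2$ for $F^+$, and find $F^-=\{w_2\}$, $F^+=\{w_1\}$. A color-2 walker with this path has met both clusters. Here $F^-\ne F^+$ exactly when $X_1\ne X_2$, an event of measure $2\cdot\frac12=1$.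

A color-2 walker with $F^-\ne F^+$ links two clusters. The first third of the time determines $F^-$, the last third determines $F^+$, and in the middle third the walker has time to travel from one cluster's influence to another's. Before estimating cuts we collect what must hold with high probability.

**Step 1: event $E1$, labels are usually defined.** Let $E1$ be the event that for all $z$,
$$\mu(F^-\text{ undefined}\mid X_\ell=z)\le\tfrac14\quad\text{and}\quad\mu(F^+\text{ undefined}\mid X_{2\ell}=z)\le\tfrac14 .$$
For a fixed path $\gamma$, $F^-(\gamma)$ is undefined when no color-1 walker coincides with $\gamma$ in $[0,\ell]$. By Lemma 1 the number of coinciding color-1 walkers is Poisson with mean at least $f/2$, so this has probability at most $e^{-f/2}$; likewise for $F^+$. Averaging over paths (Fubini), each of the $2n$ conditional measures above has expectation at most $e^{-f/2}$. By Markov's inequality each exceeds $\frac14$ with probability at most $4e^{-f/2}$, and a union bound gives $\Pr(E1^c)\le8ne^{-f/2}$.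

Now let $s\in[\ell,2\ell]$. Since $F^-$ depends only on $X_{[0,\ell]}$, conditioning further on $X_\ell$ writes $\mu(F^-\text{ undefined}\mid X_s=z)$ as an average of the numbers $\mu(F^-\text{ undefined}\mid X_\ell=y)$. The same works for $F^+$ with $X_{2\ell}$. So on $E1$,
$$\mu(F^\pm\text{ undefined}\mid X_s=z)\le\tfrac14\qquad\text{for all }s\in[\ell,2\ell],\ z\in V. \tag{2}$$

**Step 2: event $E2$, every cluster is visible at time $\ell$.** Let $E2$ be the event that every cluster occupies at least $m:=\frac3{16}f$ distinct sites at time $\ell$. Fix a path $\gamma$ and let $O_\gamma$ be the number of sites occupied at time $\ell$ by color-1 walkers that coincide with $\gamma$ at some time in $[0,\ell]$. The numbers of such walkers at the different sites $z$ are independent $\mathrm{Poisson}(\nu(z))$ with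
$$\nu(z)=\tfrac12\,\mu(X\text{ meets }\gamma\text{ in }[0,\ell],\ X_\ell=z)\le\tfrac12,\qquad\sum_z\nu(z)\ge\tfrac f2,$$
the last by Lemma 1. On $[0,\frac12]$ we have $1-e^{-\nu}\ge\frac34\nu$: the left side is concave, equality holds at $0$, and at $\frac12$ it reads $0.393\ldots\ge0.375$. So $O_\gamma$ is a sum of independent Bernoulli variables with mean $M\ge\frac38f$. Since $m\le M/2$, Chernoff's bound gives $\Pr(O_\gamma<m)\le e^{-M/8}\le e^{-3f/64}$.

By Mecke's formula, the expected number of color-1 walkers $w$ such that the other color-1 walkers meeting $w$ in $[0,\ell]$ occupy fewer than $m$ sites at time $\ell$ is at most $\frac n2e^{-3f/64}$. The walkers meeting $w$ lie in the cluster of $w$, and every cluster contains some $w$. Hence $\Pr(E2^c)\le\frac n2e^{-3f/64}$.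

**Step 3: event $E3$, color 2 is attached to color 1.** Let $E3$ be the event that every color-2 walker meets a color-1 walker in $[0,\ell]$. By Lemma 1 and independence of the colors, the expected number of exceptions is at most $\frac n2e^{-f/2}$, so $\Pr(E3^c)\le\frac n2e^{-f/2}$.

## 6. Every split of the clusters creates conflict

The purpose of this section is the lower bound on cuts.

**Proposition 1.** On $E1\cap E2$, for every partition $\mathcal C=R\sqcup B$ into nonempty parts, the set $\mathsf{Conf}$ of paths for which $F^\pm$ are both defined and lie in different parts satisfies $\mu(\mathsf{Conf})\ge\theta f/405$.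

Everything below is for a fixed realization of color $1$ in $E1\cap E2$; only $X$ varies, under $\mu$.

**Step 1: profiles.** This step expresses conflict through functions on $V$. For $s\in[\ell,2\ell]$ let
$$\alpha_s(z)=\mu(F^-\in R\mid X_s=z),\qquad\beta_s(z)=\mu(F^-\in B\mid X_s=z),$$
$$\alpha_s^+(z)=\mu(F^+\in R\mid X_s=z),\qquad\beta_s^+(z)=\mu(F^+\in B\mid X_s=z).$$
By (2), $\alpha_s+\beta_s\ge\frac34$ and $\alpha^+_s+\beta^+_s\ge\frac34$. As $F^-$ depends on $X_{[0,\ell]}$ and $F^+$ on $X_{[2\ell,3\ell]}$, the independence of past and future gives, for $s\in[\ell,2\ell]$,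
$$\mu(\mathsf{Conf}\mid X_s=z)=\alpha_s(z)\beta_s^+(z)+\beta_s(z)\alpha_s^+(z), \tag{3}$$
and for $s\in[\ell,2\ell-1]$ and $P(z,z')>0$,
$$\mu(\mathsf{Conf}\mid X_s=z,X_{s+1}=z')=\alpha_s(z)\beta^+_{s+1}(z')+\beta_s(z)\alpha^+_{s+1}(z'). \tag{4}$$
Let $D_s=\{z:\alpha_s(z)\ge\beta_s(z)\}$, the region where the past favors $R$. Then $\alpha_s\ge\frac38$ on $D_s$ and $\beta_s\ge\frac38$ off $D_s$.

**Step 2: one side dominates everywhere (Case A).** Suppose $D_s\in\{V,\emptyset\}$ for some $s\in[\ell,2\ell]$. Exchanging $R$ and $B$ if necessary, we may assume $\alpha_s\ge\frac38$ everywhere. At each $z$, if $\alpha_s^+(z)\ge\frac38$, then (3) gives $\mu(\mathsf{Conf}\mid X_s=z)\ge\frac38\beta_s(z)$. Otherwise $\beta_s^+(z)\ge\frac38$ and $\mu(\mathsf{Conf}\mid X_s=z)\ge\frac9{64}\ge\frac9{64}\beta_s(z)$. Summing over $z$ with $\mu(X_s=z)=1$,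
$$\mu(\mathsf{Conf})\ge\frac9{64}\sum_z\beta_s(z)=\frac9{64}\,\mu(F^-\in B).$$
Now $E2$ enters. A path located at time $\ell$ at a site occupied by a walker of a cluster in $B$ has $F^-\in B$, because the largest $s$ in the definition of $F^-$ is then $\ell$ itself. As $B$ contains a cluster, there are at least $m$ such sites, each of $\mu$-measure $1$. So
$$\mu(\mathsf{Conf})\ge\frac9{64}\cdot\frac3{16}f=\frac{27}{1024}f\ge\frac{\theta f}{405}.$$

**Step 3: crossing events (Case B).** Otherwise, in particular, $D_s\notin\{V,\emptyset\}$ for all $s\in\{\ell,\dots,2\ell-1\}$. For each such $s$ we look for an event at times $s,s+1$ that makes conflict likely. As $D_s$ is nonempty and proper, $|\partial D_s|\ge\lambda$. Choose a set $E_s$ of exactly $\lambda$ edges of $\partial D_s$, written as $(z,z')$ with $z\in D_s$, $z'\notin D_s$.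

* Type II: some $(z,z')\in E_s$ has $\beta^+_{s+1}(z')<\frac38$. Then $\alpha^+_{s+1}(z')\ge\frac38$. Fix one such edge and put $e_s=\{X_s=X_{s+1}=z'\}$. Then $\mu(e_s)=\frac12$. As $z'\notin D_s$, (4) gives $\mu(\mathsf{Conf}\mid e_s)\ge\beta_s(z')\alpha_{s+1}^+(z')\ge\frac9{64}$.
* Type I: otherwise. Put $e_s=\{(X_s,X_{s+1})\in E_s\}$. Then $\mu(e_s)=\frac\lambda{2d}=\frac\theta2$. By (4), $\mu(\mathsf{Conf}\mid e_s)$ is an average of numbers that are each at least $\alpha_s(z)\beta^+_{s+1}(z')\ge\frac9{64}$.

In words: either the future at $z'$ favors $B$, and crossing the edge from the $R$-side creates conflict, or it favors $R$, and staying at $z'$, whose past favors $B$, creates conflict. The lazy step makes the second option available.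

**Step 4: gathering the middle third.** A single time $s$ only gives $\mu(\mathsf{Conf})\ge\frac9{64}\cdot\frac\theta2$, with no factor $f$. That is not enough, since Lemma 2 needs cuts of order $\log n$. We have $\ell$ different times, but the events $e_s$ overlap. A second moment bound measures the overlap, and the factor $K_\ell$ appears. Let
$$E=\sum_{s=\ell}^{2\ell-1}\mu(e_s)\ge\frac{\theta\ell}2,\qquad N=\sum_{s=\ell}^{2\ell-1}\mathbf 1_{e_s}\mathbf 1_{\mathsf{Conf}},\qquad\int N\,d\mu\ge\frac9{64}E .$$
For $s<s'$ put $k=s'-s-1\ge0$. Then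
$$\mu(e_{s'}\mid X_0,\dots,X_{s+1})\le\tfrac12H(k).$$
Indeed, in type II the left side is $\frac12P^k(X_{s+1},z')$, and in type I it is $\sum_{(z,z')\in E_{s'}}P^k(X_{s+1},z)\frac1{2d}\le\frac\lambda{2d}H(k)$, both by (1). Here we used that $E_{s'}$ has only $\lambda\le d$ edges. Since $e_s$ is determined by $X_s,X_{s+1}$,
$$\int N^2\,d\mu\le E+2\sum_{s<s'}\mu(e_s\cap e_{s'})\le E+\sum_s\mu(e_s)\sum_{k=0}^{\ell}H(k)=E+EK_\ell\le2EK_\ell .$$
By Cauchy–Schwarz applied to $N=N\mathbf 1_{N\ge1}$, and as $N\ge1$ forces $\mathsf{Conf}$,
$$\mu(\mathsf{Conf})\ge\frac{(\int N\,d\mu)^2}{\int N^2\,d\mu}\ge\frac{81}{4096}\cdot\frac E{2K_\ell}\ge\frac{81\,\theta\,\ell}{16384\,K_\ell}\ge\frac{81}{32768}\,\theta f\ge\frac{\theta f}{405},$$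
where we used $\ell\ge\frac{\ell+1}2$ and $32768/81<405$. $\square$

## 7. The tail bound for regular graphs

**Proof of Theorem 1.** Condition on color $1$, on $E1\cap E2$. Then $|\mathcal C|\ge1$, since with no color-1 walkers $E1$ fails. On the vertex set $\mathcal C$ draw an edge $ij$ for each color-2 walker with $\{F^-,F^+\}=\{i,j\}$, $i\ne j$. Color $2$ is an independent Poisson process of intensity $\mu/2$, so the multiplicities are independent Poisson. By Proposition 1 every cut has mean weight at least $\frac12\cdot\frac{\theta f}{405}=\frac{\theta f}{810}$. By Lemma 2 the multigraph is disconnected with conditional probability at most $|\mathcal C|e^{-\theta f/1620}$. Moreover $\mathbb E|\mathcal C|\le\frac n2$, the mean number of color-1 walkers.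

An edge $ij$ means that a color-2 walker met walkers of both clusters by time $3\ell$. So if the multigraph is connected, all color-1 walkers are related by time $3\ell$, and on $E3$ so are all color-2 walkers. Therefore
$$\Pr[\mathrm{SC}>3\ell]\le8ne^{-f/2}+\tfrac n2e^{-3f/64}+\tfrac n2e^{-f/2}+\tfrac n2e^{-\theta f/1620}\le10\,n\,e^{-\theta f/1620}.\qquad\blacksquare$$

To reach Theorem 2 from here, two things are missing. First, $\theta$ must be bounded below. Second, the definition of $s_*$ will only give $f(s_*+1)>\frac1{64}\log n$, while Theorem 1 is useful only when $\theta f(\ell)\ge1620(B+1)\log n$ for some $B>0$. So $f$ must be multiplied by a large constant by spending only a constant factor in time. From now on $G$ is vertex transitive of degree $d$.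

## 8. Edge-connectivity equals the degree

**Lemma 3 (Mader 1971; also Godsil–Royle, *Algebraic Graph Theory*, §3.3).** $\lambda(G)=d$; hence $\theta=1$.

*Proof.* Suppose $\lambda<d$. Call $S$ an *atom* if it has minimum size among the nonempty proper subsets with $|\partial S|=\lambda$. Since $S$ and $S^c$ have the same boundary, $|S|\le n/2$.

**Step 1: distinct atoms are disjoint.** Let $S\ne S'$ be intersecting atoms. Submodularity of the edge boundary gives $|\partial(S\cap S')|+|\partial(S\cup S')|\le2\lambda$. As $|S\cup S'|=2|S|-|S\cap S'|<n$, we have $S\cup S'\ne V$, so $|\partial(S\cup S')|\ge\lambda$. The nonempty set $S\cap S'$ is smaller than an atom, so $|\partial(S\cap S')|>\lambda$. The sum exceeds $2\lambda$, a contradiction.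

**Step 2: atoms are regular.** Automorphisms map atoms to atoms, so by transitivity every vertex lies in an atom, and the atoms partition $V$. If $x,y\in S$ and an automorphism takes $x$ to $y$, it takes $S$ to an atom meeting $S$, that is, to $S$. So the stabilizer of $S$ acts transitively on $S$, and every vertex of $S$ has the same number $r\le|S|-1$ of neighbors in $S$.

**Step 3: counting.** Thus $|\partial S|=|S|(d-r)$, and $d-r\ge1$ because $G$ is connected. So $1\le|S|\le|\partial S|=\lambda<d$. On the other hand $|\partial S|\ge|S|(d+1-|S|)$, and $x(d+1-x)$ is concave in $x$ with value $d$ at $x=1$ and $x=d$, so $|\partial S|\ge d$, a contradiction. $\square$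

## 9. Return probabilities drop by a fixed factor when time triples

Let $h(k):=P^k(x,x)=H(k)=\frac1n\operatorname{Tr}P^k$, the same for all $x$. The eigenvalues of $P$ lie in $[0,1]$ and $1$ is simple by connectedness. So $h$ is nonincreasing and convex, and $h(k)\downarrow\frac1n$. For small times,
$$h(k)\le2^{-k}+\frac1d\quad(k\ge1),\qquad\text{hence}\qquad K_{8d}\le2+8=10. \tag{5}$$
Indeed, with probability $2^{-k}$ there is no genuine move among the $k$ steps. Otherwise the final position is where the last genuine move lands, which is $x$ with conditional probability at most $\frac1d$. Summing $h(0)=1$, $\sum_{k\ge1}2^{-k}\le1$ and $8d\cdot\frac1d$ gives (5).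

Since $f$ is $(\ell+1)/K_\ell$, to make $f$ grow we need $K_\ell$ to grow more slowly than linearly, that is, $h$ must decay, unless $h$ is already near its limit $\frac1n$. Can $h$ stall?

*Example.* It can for short times. Let $G$ be the product of $K_m$ and $K_2$: two copies of $K_m$ with corresponding vertices joined, $d=m$, $n=2m$. The graph Laplacian has eigenvalues $0,2$ once each and $m,m+2$ with multiplicity $m-1$ each, and $P=I-\frac1{2m}(\text{Laplacian})$, so
$$h(k)=\frac1{2m}\Big(1+\big(1-\tfrac1m\big)^k+(m-1)\big(2^{-k}+(\tfrac12-\tfrac1m)^k\big)\Big).$$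
Take $i=\lceil\sqrt m\,\rceil$. Then $h(i)\le\frac1{2m}(2+2m2^{-i})$ and $h(3i)\ge\frac1{2m}(2-\frac{3i}m)$, so $h(3i)/h(i)\to1$ as $m\to\infty$, while $h(2i)\ge\frac1{2m}(2-\frac{2i}m)$ is close to $\frac2n$. The walk has mixed in its copy of $K_m$ but has not yet found the exit. The remedy is to wait for a multiple of $d$ steps.

**Lemma 4.** Let $\eta=\frac1{2000}$. If $i\ge8d$ and $h(2i)>1.05/n$, then $h(3i)\le(1-\eta)h(i)$.

The idea: a stall from $2i$ to $3i$ means that the vectors $P^i(y,\cdot)$ hardly change along the walk, which forces $V$ into well-separated blocks. By transitivity every vertex has an exit edge, and an exit edge makes $h$ decay at rate of order $1/d$.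

*Proof.* **Step 1: a metric from the heat kernel.** If $h(3i)<(1-\eta)h(2i)$, we are done as $h(2i)\le h(i)$. So assume $h(3i)\ge(1-\eta)q$ with $q=h(2i)$. Let $F_y=P^i(y,\cdot)\in\mathbb R^V$. Then $\|F_y\|^2=q$ and $\langle F_y,F_z\rangle=P^{2i}(y,z)$. Hence
$$\rho(y,z):=\frac{\|F_y-F_z\|}{\sqrt{2q}},\qquad\rho(y,z)^2=1-\frac{P^{2i}(y,z)}q,$$
is an automorphism-invariant pseudometric. Let $U_r(y)=\{z:\rho(y,z)\le r\}$.

**Step 2: balls are not too big.** For $r<1$, each $z\in U_r(y)$ has $P^{2i}(y,z)\ge(1-r^2)q$. As $\sum_zP^{2i}(y,z)=1$, we get $|U_r(y)|\le\frac1{(1-r^2)q}$.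

**Step 3: small balls are not too small.** By symmetry of $P$,
$$\mathbb E_y\rho(y,X_i)^2=1-\frac1q\sum_zP^i(y,z)P^{2i}(z,y)=1-\frac{h(3i)}q\le\eta .$$
By Markov's inequality $\Pr_y(X_i\notin U_{0.1}(y))\le\eta/0.01=0.05$. By Cauchy–Schwarz, $0.95^2\le|U_{0.1}(y)|\sum_zP^i(y,z)^2=|U_{0.1}(y)|\,q$. So $|U_{0.1}(y)|\ge0.9025/q$ for every $y$.

**Step 4: a gap in the distances.** Suppose $0.2<\rho(y,z)\le0.53$. Then $U_{0.1}(y)$ and $U_{0.1}(z)$ are disjoint and both contained in $U_{0.63}(y)$. Steps 2 and 3 give $1.805/q\le|U_{0.63}(y)|\le1.66/q$, as $\frac1{1-0.63^2}=\frac1{0.6031}<1.66$. This is a contradiction. So $\rho$ takes values in $[0,0.2]\cup(0.53,\infty)$. If $\rho(x,y)\le0.2$ and $\rho(y,z)\le0.2$, then $\rho(x,z)\le0.4$, hence $\rho(x,z)\le0.2$. So "$\rho\le0.2$" is an automorphism-invariant equivalence relation.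

**Step 5: one class or several.** If there is one class, then $n=|U_{0.2}(y)|\le\frac1{0.96q}$, so $q\le\frac{1.05}n$, which is excluded. Otherwise, by connectedness some edge joins two classes, and by transitivity every $y$ has a neighbor $z$ with $\rho(y,z)>0.53$. Since $0.53^2>0.28$,
$$1-\frac{h(2i+1)}q=\mathbb E_y\rho(y,X_1)^2\ge\frac{0.28}{2d}.$$
By convexity the decrements $h(k)-h(k+1)$ are nonincreasing in $k$, so
$$h(i)\ge h(2i)+i\big(h(2i)-h(2i+1)\big)\ge h(2i)\Big(1+\frac{0.14\,i}d\Big)\ge2h(2i),$$
as $i\ge8d$. So $h(3i)\le h(2i)\le\frac12h(i)\le(1-\eta)h(i)$. $\square$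

## 10. Multiplying $f$ by a constant

**Lemma 5.** For every integer $A\ge1$ there is $C_A$ such that for all vertex-transitive $G$ and all integers $r\ge1$ there is an integer $\ell$ with $r\le\ell\le C_Ar$ and $f(\ell)\ge\min\{Af(r),n/3\}$.

*Proof.* **Step 1: short times.** If $20Ar\le8d$, take $\ell=20Ar$. By (5), $K_\ell\le10$, so $f(\ell)\ge\ell/10=2Ar\ge A(r+1)\ge Af(r)$.

**Step 2: reaching the range of Lemma 4.** Otherwise let $M=\max(r,8d)\le20Ar$. Then $K_M\le10K_r$: this is clear if $M=r$, and if $M=8d$ then $K_M\le10\le10K_r$ by (5) and $K_r\ge 1$.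

**Step 3: summing over triadic blocks.** We bound $K_N$ for $N=3^pM$, $p\ge0$. Let $a=3(1-\eta)$, and let $q^*$ be the least $q\ge0$ with $h(2\cdot3^qM)\le1.05/n$, which exists as $h\to\frac1n$. For $q<q^*$, Lemma 4 applies with $i=3^qM\ge8d$, so inductively
$$h(3^qM)\le(1-\eta)^qh(M)\qquad(0\le q\le q^*).$$
Also $Mh(M)\le K_M$ by monotonicity. Let $J_q=(3^qM,3^{q+1}M]$ for $0\le q\le p-1$. If $q\le q^*$, then
$$\sum_{k\in J_q}h(k)\le2\cdot3^qM\,h(3^qM)\le2a^qK_M .$$
If $q>q^*$, then each $k\in J_q$ satisfies $k>3\cdot3^{q^*}M>2\cdot3^{q^*}M$, so $h(k)\le1.05/n$. Adding up,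
$$K_N\le K_M\Big(1+\frac{2a^p}{a-1}\Big)+\frac{1.05N}n\le3a^pK_M+\frac{1.05N}n\le30a^pK_r+\frac{1.05N}n .$$
The second inequality holds because $a=2.9985$ gives $\frac2{a-1}<2$, and $a^p\ge1$.

**Step 4: conclusion.** A sum of two terms is at most twice the larger, so
$$f(N)\ge\frac N{K_N}\ge\min\Big\{\frac{3^pM}{60a^pK_r},\frac n{2.1}\Big\}\ge\min\Big\{\frac{(1-\eta)^{-p}}{120}f(r),\frac n3\Big\},$$
using $(3/a)^p=(1-\eta)^{-p}$ and $\frac M{K_r}\ge\frac r{K_r}\ge\frac12f(r)$. Choose $p=p_A$ with $(1-\eta)^{-p}\ge120A$, $\ell=N$, and $C_A=20A\,3^{p_A}$. Then $r\le M\le\ell\le C_Ar$, and $C_A\ge20A$ also covers Step 1. $\square$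

## 11. The upper tail at the scale $s_*+1$

**From $s_*$ to $f$.** By transitivity $\kappa_r=\sum_{i=0}^rh(2i)$. As $h$ is nonincreasing, $\kappa_r\le K_r$. Pairing $h(2i)$ with $h(2i+1)\le h(2i)$ gives $K_r\le2\kappa_r$. Also $(t+1)/\kappa_{t+1}\to n$ as $t\to\infty$, because $h(2i)\to\frac1n$; as $n>\frac1{32}\log n$, $s_*<\infty$. With $r=s_*+1$,
$$f(r)=\frac{s_*+2}{K_{s_*+1}}\ge\frac{s_*+1}{2\kappa_{s_*+1}}>\frac{\log n}{64}. \tag{6}$$

**Proof of Theorem 3(a).** Let $B>0$, let $A$ be an integer with $A\ge64\cdot1620(B+1)$, and let $n_B$ be such that $n/3\ge1620(B+1)\log n$ for $n\ge n_B$. Lemma 5 with $r=s_*+1$ and (6) give $\ell\le C_A(s_*+1)$ with $f(\ell)\ge1620(B+1)\log n$. By Theorem 1 with $\theta=1$ (Lemma 3),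
$$\Pr[\mathrm{SC}>3C_A(s_*+1)]\le\Pr[\mathrm{SC}>3\ell]\le10n\cdot n^{-(B+1)}=10n^{-B}.$$
So $C_B=3C_A$ works. The two-sided statement follows from this and (i) by a union bound. $\blacksquare$

## 12. Moments

A tail bound of $10n^{-B}$ does not yet control an expectation, since $\mathrm{SC}$ is unbounded. A crude polynomial moment bound closes this.

**Step 1: a crude spectral gap.** For $g:V\to\mathbb R$, $\mathrm{Var}_\pi(g)=\frac1{2n^2}\sum_{u,v}(g(u)-g(v))^2$. Join each pair $u,v$ by a simple path, which has at most $n$ edges. By Cauchy–Schwarz, $(g(u)-g(v))^2\le n\sum_{xy\in E}(g(x)-g(y))^2$. Let $\mathcal E(g,g)=\frac12\sum_{u,v}\pi_uP(u,v)(g(u)-g(v))^2=\frac1{2dn}\sum_{xy\in E}(g(x)-g(y))^2$ be the Dirichlet form. Then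
$$\mathrm{Var}_\pi(g)\le\frac n2\sum_{xy\in E}(g(x)-g(y))^2=dn^2\,\mathcal E(g,g)\le n^3\,\mathcal E(g,g).$$
So all eigenvalues of $P$ other than $1$ lie in $[0,1-n^{-3}]$. Expanding in the eigenbasis, with Cauchy–Schwarz and $\sum_j\varphi_j(u)^2=1$, gives $|P^t(u,v)-\frac1n|\le(1-n^{-3})^t\le e^{-t/n^3}\le\frac1{2n}$ for $t\ge t_0:=\lceil n^3\log(2n)\rceil$. Since $\log(2n)\le n$, $t_0\le2n^4$.

**Step 2: polynomial moments.** From any positions $u,u'$, two walkers occupy the same vertex $t_0$ steps later with probability
$$\sum_vP^{t_0}(u,v)P^{t_0}(u',v)\ge\frac1{2n}\sum_vP^{t_0}(u',v)=\frac1{2n}.$$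
Let $N$ be the number of walkers. Using $k$ successive blocks of $t_0$ steps and a union bound over pairs, $\Pr[\mathrm{SC}>kt_0\mid N]\le N^2(1-\frac1{2n})^k\le N^2e^{-k/(2n)}$. Since $N\sim\mathrm{Poisson}(n)$, $\mathbb E N^2=n^2+n$, and for each integer $j\ge1$
$$\mathbb E[\mathrm{SC}^j]\le t_0^j\,\mathbb E[N^2]\sum_{k\ge0}(k+1)^je^{-k/(2n)}\le C_j\,n^{5j+3}. \tag{7}$$
For the last step, $(k+1)^je^{-k/(4n)}\le e\,(4n)^j\sup_{x\ge0}x^je^{-x}$ and $\sum_ke^{-k/(4n)}\le8n$, so the sum is at most a constant times $n^{j+1}$. The factor $t_0^j\,\mathbb E[N^2]$ is at most a constant times $n^{4j+2}$.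

**Step 3: upper bounds in Theorems 2 and 3(b).** Let $p\ge1$ and $B=10p+3$. For $n\ge n_B$, split according to whether $\mathrm{SC}\le C_B(s_*+1)$, and use Cauchy–Schwarz, Theorem 3(a), and (7) with $j=2p$:
$$\mathbb E[\mathrm{SC}^p]\le\big(C_B(s_*+1)\big)^p+\sqrt{C_{2p}\,n^{10p+3}\cdot10n^{-B}}\le C(p)(s_*+1)^p .$$
For $n<n_B$, (7) bounds $\mathbb E[\mathrm{SC}^p]$ by a constant depending only on $p$, and $s_*+1\ge1$.

**Step 4: lower bounds in Theorems 2 and 3(b).** By (i) there is a universal $n_1$, which we take at least $e^{32}$, such that $\Pr[\mathrm{SC}<s_*]\le\frac12$ for $n\ge n_1$. For such $n$ we have $s_*\ge1$, because at $t=0$ the ratio is $1/\kappa_1\le1\le\frac1{32}\log n$. So $\mathbb E[\mathrm{SC}]\ge\frac12s_*\ge\frac14(s_*+1)$.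

For $2\le n<n_1$: if two given vertices are both occupied at time $0$, then $\mathrm{SC}\ge1$, so $\mathbb E[\mathrm{SC}]\ge(1-e^{-1})^2$. And $s_*+1$ is bounded, since it is finite for each of the finitely many graphs (up to isomorphism) with fewer than $n_1$ vertices. Hence $\mathbb E[\mathrm{SC}]\ge c(s_*+1)$ with a universal $c>0$, and by Jensen $\mathbb E[\mathrm{SC}^p]\ge(\mathbb E[\mathrm{SC}])^p\ge c^p(s_*+1)^p$. Together with Step 3 this proves Theorem 2 (the case $p=1$) and Theorem 3(b). $\blacksquare$

## 13. The constant $\frac1{32}$ is immaterial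

**Proof of Theorem 3(c).** Let $a,b>0$. For $n$ large depending on $a$ we have $n>a\log n$, so $s^{(a)}<\infty$. Put $r=s^{(a)}+1$. As in (6), $f(r)>\frac a2\log n$. Pick an integer $A$ with $A\cdot\frac a2>2b$, and let $n$ be large enough that $n/3>2b\log n$. Lemma 5 gives $\ell\le C_Ar$ with $f(\ell)>2b\log n$. With $t=\ell-1\ge 0$ and $\kappa_\ell\le K_\ell$,
$$\frac{t+1}{\kappa_{t+1}}=\frac\ell{\kappa_\ell}\ge\frac12\cdot\frac{\ell+1}{\kappa_\ell}\ge\frac12f(\ell)>b\log n .$$
So $s^{(b)}\le\ell-1$, that is, $s^{(b)}+1\le\ell\le C_A(s^{(a)}+1)$. Applying this to the pairs $(a,\frac1{32})$ and $(\frac1{32},a)$ in the roles of $(a,b)$ gives both inequalities of Theorem 3(c). Combined with Theorem 2, they give Theorem 2 with $s^{(a)}$ in place of $s_*$ for $n\ge n(a)$. $\blacksquare$
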